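\title{The Ext quiver of the descent algebra of the symmetric group in positive characteristic}

\begin{abstract}
Over a field of characteristic $p>0$, the simple modules of Solomon's descent algebra of $\mathfrak S_n$ are one-dimensional and are indexed by the $p$-regular partitions of $n$. We determine the Ext quiver of this algebra. We count the loops at each vertex, and we show that from one vertex to a different vertex there is at most one arrow, which exists exactly when it is the reduction of an arrow in characteristic $0$, and exactly when the two vertices are related by merging two unequal parts. This proves a conjecture posed by Erdmann and Lim. The proof turns extensions into twisted primitive elements of the ring of quasisymmetric functions, inverts the power sums, and classifies the twisted primitives by their first-order behavior together with a descent along the Frobenius map.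
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $n\ge1$. For $w\in\mathfrak S_n$ let $\mathrm{Des}(w)=\{i\in[1,n-1]:w(i)>w(i+1)\}$. For a composition $q=(q_1,\dots,q_k)$ of $n$, written $q\models n$, put $J_q=\{q_1,\,q_1+q_2,\,\dots,\,q_1+\cdots+q_{k-1}\}$ and
\[
\Xi_q=\sum_{w\in\mathfrak S_n,\ \mathrm{Des}(w)\subseteq J_q}w .
\]
For a commutative ring $R$, \emph{Solomon's descent algebra} $\mathcal D_R(\mathfrak S_n)$ is the $R$-span of the elements $\Xi_q$ in the group algebra $R\mathfrak S_n$. It is a subalgebra with basis $\{\Xi_q\}$, and $\mathcal D_R(\mathfrak S_n)=\mathcal D_{\mathbb Z}(\mathfrak S_n)\otimes_{\mathbb Z}R$. Throughout, $p$ is a prime, $F$ is a field of characteristic $p$, and $K$ is a field of characteristic $0$. A positive integer is called \emph{coprime} if it is prime to $p$.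

\subsection*{Simple modules}
Let $\mathcal P(n)$ be the set of partitions of $n$. For $q=(q_1,\dots,q_k)\models n$ and $\lambda\in\mathcal P(n)$, let $\varphi_q(\lambda)$ be the value of the permutation character $\mathrm{Ind}_{\mathfrak S_q}^{\mathfrak S_n}1$ of the Young subgroup $\mathfrak S_q$ at a permutation $w_\lambda$ of cycle type $\lambda$. Equivalently, $\varphi_q(\lambda)$ is the number of sequences $(B_1,\dots,B_k)$ of pairwise disjoint subsets of $[1,n]$ such that $|B_i|=q_i$ and each $B_i$ is a union of cycles of $w_\lambda$. A partition is \emph{$p$-regular} if no part occurs $p$ or more times, and $\Lambda_p^+(n)$ is the set of $p$-regular partitions of $n$. For $\lambda\in\mathcal P(n)$ let $\lambda^{\langle p\rangle}\in\Lambda_p^+(n)$ be obtained by repeatedly replacing $p$ equal parts $a,\dots,a$ by the single part $pa$, until this is no longer possible. Write $\delta\sim_p\lambda$ if $\delta^{\langle p\rangle}=\lambda^{\langle p\rangle}$. The following facts are due to Solomon in characteristic $0$ and to Atkinson, Pfeiffer and van Willigenburg in characteristic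 $p$.
\begin{itemize}
\item[(A)] For $\lambda\in\mathcal P(n)$ the rule $\Xi_q\mapsto\varphi_q(\lambda)$ defines a one-dimensional module $M_{\lambda,K}$ of $\mathcal D_K(\mathfrak S_n)$. These modules form a complete set of pairwise non-isomorphic simple modules.
\item[(B)] One has $\varphi_q(\delta)\equiv\varphi_q(\delta^{\langle p\rangle})\pmod p$ for all $q$ and $\delta$. For $\lambda\in\Lambda_p^+(n)$ the rule $\Xi_q\mapsto\varphi_q(\lambda)\bmod p$ defines a one-dimensional module $M_{\lambda,F}$ of $\mathcal D_F(\mathfrak S_n)$. These modules form a complete set of pairwise non-isomorphic simple modules.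
\end{itemize}
Thus the reduction modulo $p$ of $M_{\delta,K}$ is $M_{\delta^{\langle p\rangle},F}$.

\subsection*{The Ext quiver}
The \emph{Ext quiver} $Q$ of a finite-dimensional algebra has one vertex $v$ for each simple left module $S_v$, and it has $n^Q_{v,w}=\dim\mathrm{Ext}^1(S_v,S_w)$ arrows from $v$ to $w$; arrows with $v=w$ are loops. When all simple modules are one-dimensional, as here, the radical $\mathrm{rad}$ is the common kernel of their characters and the total number of arrows is $\dim\mathrm{rad}/\mathrm{rad}^2$. So the arrows count a minimal set of generators of the radical, sorted by pairs of simple modules. Let $Q_{n,p}$ and $Q_{n,\infty}$ be the Ext quivers of $\mathcal D_F(\mathfrak S_n)$ and $\mathcal D_K(\mathfrak S_n)$, with vertex sets $\Lambda_p^+(n)$ and $\mathcal P(n)$.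

Reduction modulo $p$ glues the vertices of $Q_{n,\infty}$ along $\sim_p$, so one may ask whether $Q_{n,p}$ is simply the glued quiver. It is known that $n^{Q_{n,\infty}}_{\delta,\gamma}\le1$ for $\delta\ne\gamma$ (Schocker), and that an arrow $\delta\to\gamma$ of $Q_{n,\infty}$ with $\delta\sim_p\lambda$, $\gamma\sim_p\mu$ forces $n^{Q_{n,p}}_{\lambda,\mu}\ne0$. Two things could still spoil the naive picture. First, new extensions may appear in characteristic $p$. They do already for $n=2$: the algebra has the basis $1=\Xi_{(2)}$, $x=\Xi_{(1,1)}$ with $x^2=2x$, so it is semisimple unless $p=2$, when it is $F[x]/(x^2)$ and its quiver is the vertex $(2)$ with one loop. Second, several arrows of $Q_{n,\infty}$ may join the same two classes. The following conjecture, posed in \cite{EL}, says that the only new arrows are loops and that parallel arrows collapse to one. Write $(\lambda,p)=1$ if all parts of $\lambda$ are coprime, and $(\lambda,p)\ne1$ otherwise.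

\medskip
\noindent\textbf{Conjecture.} \emph{Let $\lambda,\mu\in\Lambda_p^+(n)$.}
\begin{itemize}
\item[(i)] \emph{$n^{Q_{n,p}}_{\lambda,\lambda}>0$ if and only if $(\lambda,p)\ne1$.}
\item[(ii)] \emph{If $\lambda\ne\mu$, there is an arrow $\lambda\to\mu$ in $Q_{n,p}$ if and only if there are $\delta,\gamma\in\mathcal P(n)$ with $\delta\sim_p\lambda$, $\gamma\sim_p\mu$ and an arrow $\delta\to\gamma$ in $Q_{n,\infty}$. In this case $n^{Q_{n,p}}_{\lambda,\mu}=1$.}
\end{itemize}

We prove the conjecture together with a count of the loops and a description of all arrows. The direction of the arrows depends on how permutations are multiplied. We multiply them from left to right, $(uv)(i)=v(u(i))$. The other convention replaces both algebras by their opposites and reverses all arrows of $Q_{n,p}$ and $Q_{n,\infty}$ at once (see Section~\ref{sec:qsym}); this leaves the conjecture unchanged, and in the theorem below it only interchanges $\lambda$ and $\mu$ in condition (b). For a partition $\nu$, possibly empty, $\{b,c\}\cup\nu$ denotes the partition obtained from $\nu$ by adding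 the parts $b$ and $c$, and $\{b+c\}\cup\nu$ the one obtained by adding the part $b+c$.

\begin{theorem}\label{thm:main}
Let $\lambda,\mu\in\Lambda_p^+(n)$.
\begin{itemize}
\item[(1)] The number of loops at $\lambda$ is
\[
n^{Q_{n,p}}_{\lambda,\lambda}=\sum_{p\nmid a}\max\{k\ge0:\ ap^k\text{ is a part of }\lambda\},
\]
where a term is $0$ if $\lambda$ has no part of the form $ap^k$. In particular, it is positive if and only if $(\lambda,p)\ne1$.
\item[(2)] Let $\lambda\ne\mu$. Then $n^{Q_{n,p}}_{\lambda,\mu}\le1$, and the following are equivalent: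
\begin{itemize}
\item[(a)] $n^{Q_{n,p}}_{\lambda,\mu}=1$;
\item[(b)] there are $b\ne c$ and a partition $\nu$ with $\lambda\sim_p\{b,c\}\cup\nu$ and $\mu\sim_p\{b+c\}\cup\nu$;
\item[(c)] there are $\delta\sim_p\lambda$ and $\gamma\sim_p\mu$ with an arrow $\delta\to\gamma$ in $Q_{n,\infty}$.
\end{itemize}
The pair $\{b,c\}$ in \textup{(b)} is unique.
\end{itemize}
Hence the conjecture holds.
\end{theorem}

For example, for $p=3$ the vertex $(9,2,1)$ carries two loops, both contributed by the part $9=1\cdot3^2$.

\subsection*{Plan of the proof}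
Section~\ref{sec:qsym} identifies the dual of the descent algebra with the quasisymmetric functions of degree $n$. Simple modules become products $p_\lambda$ of power sums, and extensions become solutions of $\Delta f=p_\mu\otimes f+f\otimes p_\lambda$. Two families of solutions are visible at once, and the content of the theorem is that there are no others; the case $n=4$, $p=2$ is settled there by hand. Section~\ref{sec:poly} shows that the visible solutions belong to a system of polynomial generators of the ring of quasisymmetric functions over $\mathbb F_p$. In Section~\ref{sec:local} we divide the equation by $p_\lambda\otimes p_\lambda$, which treats all $n$ at once, state the classification of solutions (Proposition~\ref{prop:class}), and deduce the theorem from it. Sections~\ref{sec:first}--\ref{sec:class} prove the classification: a solution has a first-order part, which satisfies certain linear relations; a lemma on free Lie algebras shows that these relations leave room only for the visible solutions; and a solution with trivial first-order part is either trivial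 or a $p$-th power. Besides (A) and (B), the only outside inputs are the Poincar\'e--Birkhoff--Witt theorem and the description of the tensor algebra as the enveloping algebra of the free Lie algebra.

\section{Extensions and quasisymmetric functions}\label{sec:qsym}

\subsection*{The multiplication rule}
For a commutative ring $R$ let $A_n=A_{n,R}$ be the free $R$-module with basis $H_q$, $q\models n$, and the product
\begin{equation}\label{eq:star}
H_q*H_r=\sum_N H_{\mathrm{read}(N)} ,
\end{equation}
where $N$ runs over the matrices of nonnegative integers with row sums $q$ and column sums $r$, and $\mathrm{read}(N)$ lists the nonzero entries of $N$ row by row.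

\begin{lemma}\label{lem:iso}
The map $\Xi_q\mapsto H_q$ is an isomorphism of algebras $\mathcal D_R(\mathfrak S_n)\to A_n$. In particular $*$ is associative with identity $H_n=H_{(n)}$.
\end{lemma}

\begin{proof}
For a word $x=x_1\cdots x_n$ put $x\cdot w=x_{w(1)}\cdots x_{w(n)}$. Then $(x\cdot v)\cdot u$ has $i$-th letter $x_{v(u(i))}$, so $x\cdot(uv)=(x\cdot v)\cdot u$. Take $x$ with distinct letters, so that $g\mapsto x\cdot g$ is injective on $R\mathfrak S_n$. The condition $\mathrm{Des}(w)\subseteq J_r$ says that $w$ increases on consecutive blocks of sizes $r_1,r_2,\dots$. Hence $x\cdot\Xi_r=\sum_Bx|_{B_1}x|_{B_2}\cdots$, summed over ordered set partitions $B$ of $[1,n]$ with $|B_j|=r_j$, where $x|_{B_j}$ is the subword in positions $B_j$. Applying $\Xi_q$ to each term selects subwords once more, and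
\[
x\cdot(\Xi_q\Xi_r)=(x\cdot\Xi_r)\cdot\Xi_q=\sum_{B,C}x|_{C_1\cap B_1}\,x|_{C_1\cap B_2}\cdots x|_{C_2\cap B_1}\,x|_{C_2\cap B_2}\cdots ,
\]
with $C$ running over ordered set partitions with $|C_i|=q_i$. The matrix $N=(|C_i\cap B_j|)_{i,j}$ has row sums $q$ and column sums $r$. For fixed $N$, the nonempty sets $C_i\cap B_j$, listed row by row, run once through all ordered set partitions with block sizes $\mathrm{read}(N)$. So these terms add up to $x\cdot\Xi_{\mathrm{read}(N)}$.
\end{proof}

From now on we work with left $A_n$-modules. With the other convention for permutations the descent algebra is $A_n^{\mathrm{op}}$.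

\subsection*{The dual coalgebra}
For a composition $q=(q_1,\dots,q_k)$ of length $\ell(q)=k$ the \emph{monomial quasisymmetric function} is $M_q=\sum_{i_1<\cdots<i_k}x_{i_1}^{q_1}\cdots x_{i_k}^{q_k}$. The $M_q$, with $M_\emptyset=1$, form a basis of a graded ring $\mathrm{QSym}=\bigoplus_n\mathrm{QSym}_n$ of power series over $R$. The sum defining $M_q$ makes sense for every totally ordered alphabet $Z$, and the expansion of $M_q(Z)M_r(Z)$ in the $M_s(Z)$ follows the same rule for every $Z$. So $f\mapsto f(Z)$ is a ring homomorphism.

Pair $\mathrm{QSym}_n$ with $A_n$ by $\langle M_q,H_r\rangle=\delta_{qr}$. Then $\langle f,H_r\rangle$ is the coefficient of $x_1^{r_1}x_2^{r_2}\cdots$ in $f$. By quasisymmetry this stays true when $r$ is a \emph{weak composition}, that is, zero entries are allowed, if $H_r$ is read with the zeros deleted. Let $\Delta\colon\mathrm{QSym}_n\to\mathrm{QSym}_n\otimes\mathrm{QSym}_n$ be the transpose of $*$, so $\langle\Delta f,g\otimes k\rangle=\langle f,g*k\rangle$. We claim that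
\begin{equation}\label{eq:Delta}
\Delta M_s=\sum_{s=s^1\cdots s^k}M_{(|s^1|,\dots,|s^k|)}\otimes M_{s^1}M_{s^2}\cdots M_{s^k},
\end{equation}
the sum being over all ways to cut $s$ into consecutive nonempty blocks. Indeed, in a matrix $N$ with row sums $q$ and $\mathrm{read}(N)=s$, the $i$-th row reads a block $s^i$ with $|s^i|=q_i$, placed in increasing columns, and the number of placements with column sums $r$ is the coefficient of $x_1^{r_1}x_2^{r_2}\cdots$ in $\prod_iM_{s^i}$. The right side of \eqref{eq:Delta} is also $M_s(XY)$, where $XY$ is the alphabet of the products $x_iy_j$ in lexicographic order: group the variables of a monomial by their index $i$. Hence $\Delta$, extended linearly to $\mathrm{QSym}$, \emph{is a ring homomorphism}. It is coassociative because $*$ is associative, and its counit $\varepsilon(f)=\langle f,H_n\rangle$ ($f\in\mathrm{QSym}_n$) is evaluation at $x_1=1$, $x_2=x_3=\cdots=0$, again a ring homomorphism. This compatibility of $\Delta$ with a product that links different $n$ is the structure on which the whole proof rests.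

Let $p_a=M_{(a)}$ be the power sum and $p_\nu=\prod_ip_{\nu_i}$ for a partition or composition $\nu$. Expanding the product, the coefficient of $x_1^{q_1}\cdots x_k^{q_k}$ in $p_\lambda$ counts the ways to distribute the parts of $\lambda$ among $k$ boxes with sums $q_1,\dots,q_k$. So
\begin{equation}\label{eq:char}
p_\lambda=\sum_{q\models n}\varphi_q(\lambda)M_q :
\end{equation}
the character $\chi_\lambda\colon H_q\mapsto\varphi_q(\lambda)$ is pairing with $p_\lambda$. By \eqref{eq:Delta}, $\Delta p_a=p_a\otimes p_a$, hence $\Delta p_\nu=p_\nu\otimes p_\nu$.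

\subsection*{Extensions}
Let $R$ be a field, let $\lambda,\mu\in\mathcal P(n)$, and let $M_\lambda,M_\mu$ be the modules with characters $\chi_\lambda,\chi_\mu$. In an extension $0\to M_\mu\to E\to M_\lambda\to0$ choose a basis $e_1\in M_\mu$, $e_2$ of $E$ with $e_2$ lifting a fixed generator of $M_\lambda$. Then $ge_2=\chi_\lambda(g)e_2+\beta(g)e_1$ for a linear functional $\beta$ on $A_n$, and the module axioms say exactly that
\begin{equation}\label{eq:cocycle}
\beta(g*k)=\chi_\mu(g)\beta(k)+\beta(g)\chi_\lambda(k).
\end{equation}
Replacing $e_2$ by $e_2+\kappa e_1$ adds $\kappa(\chi_\mu-\chi_\lambda)$ to $\beta$. Writing $\beta=\langle f,\cdot\rangle$, we obtain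
\begin{equation}\label{eq:ext}
\mathrm{Ext}^1(M_\lambda,M_\mu)\cong P_{\mu,\lambda}/R(p_\mu-p_\lambda),\qquad P_{\mu,\lambda}=\{f\in\mathrm{QSym}_n:\ \Delta f=p_\mu\otimes f+f\otimes p_\lambda\}.
\end{equation}
We write $P^R_{\mu,\lambda}$ when the field matters. Equation \eqref{eq:cocycle} for $A_n^{\mathrm{op}}$ is the same equation with $\lambda$ and $\mu$ interchanged; this is the reversal of arrows mentioned in the introduction.

\begin{lemma}\label{lem:field}
The dimension of $P^R_{\mu,\lambda}$ depends only on the characteristic of $R$. If $\delta\sim_p\lambda$ and $\gamma\sim_p\mu$, then $\dim P^F_{\mu,\lambda}\ge\dim P^K_{\gamma,\delta}$. If moreover $\lambda\ne\mu$ are $p$-regular, then $n^{Q_{n,p}}_{\lambda,\mu}\ge n^{Q_{n,\infty}}_{\delta,\gamma}$.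
\end{lemma}

\begin{proof}
In the basis $M_q$ the condition defining $P_{\gamma,\delta}$ is a homogeneous linear system with integer coefficients. Its rank is determined by the vanishing of minors, so it does not change under field extension and does not increase under reduction modulo $p$. By (B) and \eqref{eq:char}, $p_\delta=p_\lambda$ and $p_\gamma=p_\mu$ over $F$, so the reduced system is the one defining $P^F_{\mu,\lambda}$. If $\lambda\ne\mu$ are $p$-regular, then $p_\mu\ne p_\lambda$ over $F$ by (B) and $p_\gamma\ne p_\delta$ over $K$ by (A), so each Ext group has dimension one less than the corresponding space $P$.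
\end{proof}

The last inequality contains, for $\lambda\ne\mu$, the known fact on reduction of arrows quoted in the introduction. By the first statement \emph{we may and do assume that $F=\mathbb F_p$}. Then the Frobenius map $f\mapsto f^p$ is $F$-linear, and on power series over $F$ it is the substitution $x_i\mapsto x_i^p$. In particular $M_q^p=M_{pq}$, where $pq=(pq_1,\dots,pq_k)$, and $p_a^p=p_{pa}$.

\subsection*{The visible extensions}
Formula \eqref{eq:Delta} gives, over any ring,
\begin{equation}\label{eq:Mbc}
\Delta M_{(b,c)}=p_{b+c}\otimes M_{(b,c)}+M_{(b,c)}\otimes p_bp_c ,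
\end{equation}
and the equation survives multiplication by $p_\nu$, since $\Delta p_\nu=p_\nu\otimes p_\nu$.

\begin{lemma}\label{lem:merge}
Let $R$ be a field, $b<c$, $\delta=\{b,c\}\cup\nu$ and $\gamma=\{b+c\}\cup\nu$. Then $M_{(b,c)}p_\nu$ lies in $P^R_{\gamma,\delta}$ and is not a multiple of $p_\gamma-p_\delta$.
\end{lemma}

\begin{proof}
The first claim follows from \eqref{eq:Mbc}. A multiple of $p_\gamma-p_\delta$ is symmetric. In two variables $M_{(b,c)}p_\nu$ becomes $x_1^bx_2^c\,p_\nu(x_1,x_2)$ with $p_\nu(x_1,x_2)$ symmetric and nonzero, and this is not symmetric because $b\ne c$.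
\end{proof}

Since $M_{(b,c)}+M_{(c,b)}=p_bp_c-p_{b+c}$, the element $M_{(c,b)}p_\nu$ gives the same extension up to sign. For $b=c$ the identity reads $2M_{(b,b)}=p_b^2-p_{2b}$, so the extension splits in characteristic $\ne2$. In characteristic $2$ the element $M_{(b,b)}$ is a trivial solution divided by $2$, and it gives a loop because $p_b^2=p_{2b}$. This mechanism works for every $p$. Over $\mathbb Z$ the multinomial theorem gives $p_a^p=\sum\binom p{i_1,\dots,i_k}M_{(ai_1,\dots,ai_k)}$, summed over $(i_1,\dots,i_k)\models p$. The term $k=1$ is $p_{pa}$ and all other coefficients are divisible by $p$. For $a\ge1$ define $L_a\in\mathrm{QSym}_{pa}$ over $F$ as the reduction of $(p_a^p-p_{pa})/p$: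
\begin{equation}\label{eq:La}
L_a=\sum_{(i_1,\dots,i_k)\models p,\ k\ge2}\frac1p\binom p{i_1,\dots,i_k}M_{(ai_1,\dots,ai_k)} .
\end{equation}
Over $\mathbb Z$ we have $p_a^p\otimes p_a^p-p_{pa}\otimes p_{pa}=p_a^p\otimes(p_a^p-p_{pa})+(p_a^p-p_{pa})\otimes p_{pa}$. Dividing by $p$ and reducing,
\begin{equation}\label{eq:DeltaLa}
\Delta L_a=p_a^p\otimes L_a+L_a\otimes p_a^p .
\end{equation}
So $L_ap_\nu\in P^F_{\lambda,\lambda}$ whenever $\lambda\sim_p\{pa\}\cup\nu$. By \eqref{eq:La}, $L_a^p=L_{pa}$.

\begin{example}\label{ex:four}
Let $p=2$ and $n=4$. The vertices are $(4)$ and $(3,1)$, with $p_{(4)}=p_1^4=p_1^2p_2=p_2^2$. We abbreviate $M_{(1,3)}=M_{13}$ and so on. The visible extensions are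
\begin{itemize}
\item two loops at $(4)$, namely $L_1p_2=M_{11}M_2=M_{211}+M_{121}+M_{112}+M_{31}+M_{13}$ and $L_2=M_{22}=L_1^2$;
\item an arrow $(3,1)\to(4)$, given by $M_{13}$;
\item an arrow $(4)\to(3,1)$, given by $M_{12}\,p_1$, since $(4)\sim_2\{1,2\}\cup(1)$.
\end{itemize}
So there are at least four arrows. The algebra has dimension $8$ and two characters, so $\dim\mathrm{rad}=6$, and it remains to find two independent elements of $\mathrm{rad}^2$. The elements $H_{13}-H_{31}$ and $H_{112}-H_{121}$ lie in the radical because $p_\lambda$ is symmetric, and $H_{211}$ does because $\varphi_{(2,1,1)}$ vanishes at $(4)$ and $(3,1)$. In $H_{13}*H_r$ the first row of $N$ has a single $1$, and the second row is what remains of $r$. This gives $H_{13}*H_{112}=2H_{112}+H_{1111}$ and $H_{13}*H_{121}=H_{121}+H_{1111}+H_{112}$; with the single $1$ in the second row, $H_{31}*H_{112}=2H_{121}+H_{1111}$ and $H_{31}*H_{121}=H_{211}+H_{1111}+H_{121}$. In $H_{211}*H_{211}$ the first rows $(2,0,0)$, $(1,1,0)$, $(1,0,1)$, $(0,1,1)$ have $2,2,2,1$ completions. Hence, over $\mathbb Z$,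
\[
(H_{13}-H_{31})*(H_{112}-H_{121})=H_{112}-2H_{121}+H_{211},\qquad H_{211}*H_{211}=2H_{211}+5H_{1111}.
\]
Modulo $2$ the elements $H_{112}+H_{211}$ and $H_{1111}$ are independent, so $\dim\mathrm{rad}/\mathrm{rad}^2\le4$, and the four visible arrows are all the arrows of $Q_{4,2}$, as Theorem~\ref{thm:main} asserts.

The example contains the three ingredients of the general proof. Read $H_q$ as a noncommutative monomial $H_{q_1}H_{q_2}\cdots$. The first product turns the commutator $[H_1,H_3]$ into $[H_1,[H_1,H_2]]$ by substituting $[H_1,H_2]$ for $H_3$; such substitutions place all long Lie brackets in $\mathrm{rad}^2$ (Section~\ref{sec:lie}). The second product is a $p$-th power relation, $(H_2H_1^2)^{*2}=(H_1^2)^2$. Finally, the loop $M_{22}$ vanishes on every element used above. It is a $p$-th power, and it will be found not by first-order information but by extracting $p$-th roots (Section~\ref{sec:class}).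
\end{example}

\section{Polynomial generators of QSym in characteristic $p$}\label{sec:poly}

Let $S=\bigoplus_nS_n$ be the ring $\mathrm{QSym}$ over $F=\mathbb F_p$ and $I=\bigoplus_{n>0}S_n$. To divide by power sums, to differentiate, and to recognize $p$-th powers, we need coordinates on $S$. We show that $S$ is a polynomial ring and that the $p_m$, $M_{(b,c)}$, $L_a$ that are not $p$-th powers can be taken among the generators. Generators of $S$ are lifts of a basis of $I/I^2$, and the dual of $I/I^2$ is a space of primitive elements, which we compute first.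

\subsection*{The dual bialgebra}
Let $B=F\langle H_1,H_2,\dots\rangle$ be the free associative algebra, graded by $\deg H_a=a$, with $H_0=1$, $H_a=0$ for $a<0$, and $H_q=H_{q_1}\cdots H_{q_k}$. Then $B_n=A_n$ as vector spaces, so $B$ carries the concatenation product, written by juxtaposition, and the product $*$ on each $B_n$; we put $g*k=0$ if the degrees differ. Let $\Delta_B\colon B\to B\otimes B$ be the algebra map with $\Delta_BH_a=\sum_iH_i\otimes H_{a-i}$. Then $\Delta_BH_r=\sum_{r'+r''=r}H_{r'}\otimes H_{r''}$ over weak compositions $r',r''$, and comparing coefficients of monomials gives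
\begin{equation}\label{eq:dualprod}
\langle fg,k\rangle=\langle f\otimes g,\Delta_Bk\rangle\qquad(f,g\in S,\ k\in B).
\end{equation}
An element $y$ is \emph{primitive} if $\Delta_By=y\otimes1+1\otimes y$. Commutators and $p$-th powers of primitive elements are primitive. Let $\mathrm{Prim}_j\subset B_j$ ($j>0$) be the space of primitives of degree $j$. The components of $\Delta_By$ in $B_j\otimes B_0$ and $B_0\otimes B_j$ are always $y\otimes1$ and $1\otimes y$, so by \eqref{eq:dualprod} $\mathrm{Prim}_j$ is the annihilator of $(I^2)_j$, and $(I/I^2)_j=\mathrm{Prim}_j^*$.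

\subsection*{The length filtration}
Put $B^{\ge k}=\mathrm{span}\{H_q:\ell(q)\ge k\}$. Let $T$ be the free associative algebra on letters $h_1,h_2,\dots$ of degrees $1,2,\dots$, with the coproduct $\Delta_T$ that makes every letter primitive. For $y\in B^{\ge k}$ the \emph{class of $y$ in length $k$} is the element of $T$ obtained by keeping the terms $H_q$ with $\ell(q)=k$ and replacing $H_a$ by $h_a$; if it is nonzero, it is the \emph{leading term} of $y$. For a subspace $V\subset B_j$ let $\mathrm{gr}\,V\subset T$ be the span of the leading terms of its elements. Then $\dim\mathrm{gr}\,V=\dim V$, and every element of $\mathrm{gr}\,V$ of pure length $k$ is the class of an element of $V\cap B^{\ge k}$, called a \emph{lift}. Since $\Delta_BH_a$ equals $H_a\otimes1+1\otimes H_a$ plus terms of total length $2$, the terms of least total length in $\Delta_BH_q$ form $\Delta_T(h_{q_1}\cdots h_{q_k})$. Hence the leading term of a primitive element of $B$ is primitive in $T$.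

The \emph{content} of a word $h_{a_1}\cdots h_{a_k}$ is the multiset $\{a_1,\dots,a_k\}$. It determines the degree and the length, and $T$ is graded by content, compatibly with $\Delta_T$. Let $\mathrm{Lie}\subset T$ be the Lie subalgebra generated by the letters. It is the free Lie algebra, $T$ is its universal enveloping algebra, and the Poincar\'e--Birkhoff--Witt (PBW) theorem says that for any totally ordered basis $(z_\alpha)$ of $\mathrm{Lie}$ the ordered monomials $z^{\mathbf n}=\prod_\alpha z_\alpha^{n_\alpha}$ form a basis of $T$. With $l_j=\dim\mathrm{Lie}_j$ in degree $j$, this gives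
\begin{equation}\label{eq:hilb}
\sum_n\dim S_n\,t^n=\sum_n\dim T_n\,t^n=\prod_{j\ge1}(1-t^j)^{-l_j}.
\end{equation}

\begin{lemma}\label{lem:R}
Let $(z_\alpha)$ be a content-homogeneous basis of $\mathrm{Lie}$. The elements $z_\alpha^{p^i}$, $i\ge0$, form a basis of the space $\mathcal R$ of primitive elements of $T$.
\end{lemma}

\begin{proof}
The $z_\alpha$ are primitive, so $\Delta_T(z^{\mathbf n})=\sum_{\mathbf m}\binom{\mathbf n}{\mathbf m}z^{\mathbf m}\otimes z^{\mathbf n-\mathbf m}$ with $\binom{\mathbf n}{\mathbf m}=\prod_\alpha\binom{n_\alpha}{m_\alpha}$. Different $\mathbf n$ produce different basis tensors. So $\mathcal R$ is spanned by the $z^{\mathbf n}$, $\mathbf n\ne0$, for which $\binom{\mathbf n}{\mathbf m}=0$ in $F$ for all $\mathbf m\ne0,\mathbf n$. If $\mathbf n$ has two nonzero entries, keeping one of them and deleting the rest gives an $\mathbf m$ with $\binom{\mathbf n}{\mathbf m}=1$. If its only nonzero entry is $p^in'$ with $n'$ coprime, then $(1+t)^{p^in'}=(1+t^{p^i})^{n'}$ has coefficient $n'\ne0$ at $t^{p^i}$, so the condition holds exactly for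 $n'=1$.
\end{proof}

Not every element of $\mathcal R$ is the leading term of a primitive of $B$. For instance, $\Delta_B(H_2+\kappa H_1^2)$ has the middle term $(1+2\kappa)H_1\otimes H_1$, so $h_2$ has no primitive lift when $p=2$. The obstruction is that $p_2=p_1^2$ lies in $I^2$, and the next lemma says that obstructions of this kind are the only ones. Let $\mathfrak k\subset\mathcal R$ be the sum of the content components $\mathcal R_\sigma$ over all $\sigma$ that \emph{contain at least one coprime letter}, and let $\mathfrak k_j$ be its part of degree $j$.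

\begin{lemma}\label{lem:prim}
We have $\mathrm{gr}\,\mathrm{Prim}_j=\mathfrak k_j$ and $\dim\mathrm{Prim}_j=l_j$, and $S$ is a polynomial ring on any homogeneous lift of a homogeneous basis of $I/I^2$.
\end{lemma}

\begin{proof}
Let $y\in\mathrm{Prim}_j$. Its leading term lies in $\mathcal R$. Since $M_{pr}=M_r^p\in I^2$, we have $\langle M_{pr},y\rangle=0$, so no $H_q$ with all parts divisible by $p$ occurs in $y$. Hence $\mathrm{gr}\,\mathrm{Prim}_j\subset\mathfrak k_j$. By Lemma~\ref{lem:R}, $\dim\mathcal R_j=\sum_{p^i\mid j}l_{j/p^i}$. The map $h_a\mapsto h_{pa}$ identifies $\mathcal R_{j/p}$ with the part of $\mathcal R_j$ whose letters are all divisible by $p$ (this part is $0$ if $p\nmid j$). So $\dim\mathfrak k_j=\dim\mathcal R_j-\dim\mathcal R_{j/p}=l_j$, and $d_j:=\dim(I/I^2)_j=\dim\mathrm{Prim}_j\le l_j$.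

A lifted basis of $I/I^2$ generates $S$, by induction on the degree: an element of $S_j$, $j>0$, is a combination of lifts plus a sum of products of elements of smaller degree. So the polynomial ring on the lifts surjects onto $S$, and coefficientwise
\[
\sum_n\dim S_n\,t^n\ \le\ \prod_j(1-t^j)^{-d_j}\ \le\ \prod_j(1-t^j)^{-l_j}.
\]
The two ends agree by \eqref{eq:hilb}. Hence the surjection is an isomorphism, and $d_j=l_j$ for all $j$, since otherwise the second inequality would be strict at $t^j$ for the least $j$ with $d_j<l_j$. The inclusion $\mathrm{gr}\,\mathrm{Prim}_j\subset\mathfrak k_j$ is then an equality of spaces of dimension $l_j$.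
\end{proof}

The power sums pair only with the length-one part of a primitive element. The remaining directions are
\[
\mathfrak u_j=\mathrm{Prim}_j\cap B^{\ge2},\qquad\mathfrak u=\bigoplus_j\mathfrak u_j,\qquad\mathfrak u^{\ge k}=\bigoplus_j(\mathfrak u_j\cap B^{\ge k}),
\]
and $\mathrm{gr}\,\mathfrak u_j$ is the part of $\mathfrak k_j$ of length $\ge2$. Call a pair $(b,c)$ \emph{reduced} if $b<c$ and $b,c$ are not both divisible by $p$. By Lemma~\ref{lem:prim} we may fix
\begin{itemize}
\item for each coprime $a$, an element $\Psi_a\in\mathrm{Prim}_a$ with leading term $h_a$; then $\mathrm{Prim}_a=\mathfrak u_a\oplus F\Psi_a$, while $\mathrm{Prim}_j=\mathfrak u_j$ if $p\mid j$;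
\item for each reduced pair $(b,c)$, an element $y_{bc}\in\mathfrak u_{b+c}$ with leading term $[h_b,h_c]$.
\end{itemize}
Note that $\Psi_a^p\in\mathfrak u_{pa}$ has leading term $h_a^p$, and that $\mathfrak u$ is closed under commutators and $p$-th powers of homogeneous elements.

\begin{lemma}\label{lem:gens}
For reduced pairs $(b,c)$, $(b',c')$ and coprime $a$, whenever the degrees agree,
\begin{equation}\label{eq:pairings}
\langle M_{(b',c')},y_{bc}\rangle=\delta_{(b,c),(b',c')},\qquad\langle M_{(b,c)},\Psi_a^p\rangle=0,\qquad\langle L_a,\Psi_a^p\rangle=-1 .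
\end{equation}
The ring $S$ is a polynomial ring on the $p_m$ ($m$ coprime) and a set $\Sigma=\bigcup_j\Sigma_j$, where $\Sigma_j\subset S_j$ restricts to a basis of $\mathfrak u_j^*$, and $\Sigma$ contains all $M_{(b,c)}$ with $(b,c)$ reduced and all $L_a$ with $a$ coprime.
\end{lemma}

\begin{proof}
The length-two part of $y_{bc}$ is $H_bH_c-H_cH_b$, which gives the first formula because $b'<c'$. The element $\Psi_a^p$ lies in $H_a^p+B^{\ge p+1}$; it has no terms of length two if $p\ge3$, and only the term $H_aH_a$ if $p=2$. This gives the second formula. By \eqref{eq:La}, $L_a$ vanishes on $B^{\ge p+1}$ and its coefficient at $M_{(a,\dots,a)}$ is $(p-1)!=-1$, which gives the third.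

In degree $j$ there is at most one $L_a$, and the matrix of pairings of the $M_{(b,c)}$ and $L_a$ with the $y_{bc}$ and $\Psi_a^p$ is triangular with diagonal entries $\pm1$. So these functionals are independent on $\mathfrak u_j$. The restriction $S_j\to\mathfrak u_j^*$ is onto, so they extend to a set $\Sigma_j$ that restricts to a basis. For coprime $j$, the functional $p_j=M_{(j)}$ vanishes on $\mathfrak u_j$ and $\langle p_j,\Psi_j\rangle=1$. Hence $\Sigma_j$, together with $p_j$ if $j$ is coprime, restricts to a basis of $\mathrm{Prim}_j^*=(I/I^2)_j$, and Lemma~\ref{lem:prim} applies.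
\end{proof}

\section{Twisted primitives and the proof of the theorem}\label{sec:local}

Multiplication by $p_\nu$ carries solutions of \eqref{eq:ext} for one $n$ to solutions for a larger $n$, but it hides $p$-th powers: for $p=2$ the loop $M_{22}\,p_1$ at $(4,1)$ has odd degree and is not a square in $S$, whereas $M_{22}\,p_1/p_{(4,1)}=(M_{11}/p_1^2)^2$. We therefore invert the power sums. Let
\[
S'=S[p_m^{-1}:m\text{ coprime}]=F[p_m^{\pm1}][\Sigma],
\]
graded by $\deg p_m^{-1}=-m$. The ring homomorphisms $\varepsilon$ and $\Delta$ send each $p_m$ to a unit ($1$ and $p_m\otimes p_m$), so they extend to $S'$, and the coassociativity and counit identities persist. Both $S'$ and $S'\otimes S'$ are polynomial rings over Laurent polynomial rings, hence domains.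

Let $\Gamma\subset S'$ be the group of Laurent monomials in the $p_m$, $m$ coprime. It is free abelian by Lemma~\ref{lem:gens}, and $\varepsilon(\gamma)=1$, $\Delta\gamma=\gamma\otimes\gamma$ for $\gamma\in\Gamma$. Let $\Gamma^+=\Gamma\cap S$ be the set of monomials with nonnegative exponents. Since $p_{mp^k}=p_m^{p^k}$, every $p_\nu$ lies in $\Gamma^+$:
\[
p_\nu=\prod_{m\ \mathrm{coprime}}p_m^{N_m(\nu)},\qquad N_m(\nu)=\sum_{k\ge0}p^k\cdot\#\{\text{parts of }\nu\text{ equal to }mp^k\}.
\]
Replacing $p$ parts $a$ by one part $pa$ changes no $N_m$, and for $p$-regular $\nu$ the multiplicities of the parts $mp^k$ are the base-$p$ digits of $N_m(\nu)$. Hence, for partitions $\delta$ and $\lambda$,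
\begin{equation}\label{eq:sim}
\delta\sim_p\lambda\iff p_\delta=p_\lambda .
\end{equation}

For $\chi\in\Gamma$ the space of \emph{$\chi$-twisted primitives} is
\[
\mathcal P_\chi=\{u\in S':\ \Delta u=\chi\otimes u+u\otimes1\}.
\]
It contains $1-\chi$. Dividing \eqref{eq:Mbc} by $p_bp_c\otimes p_bp_c$ and \eqref{eq:DeltaLa} by $p_a^p\otimes p_a^p$, we get
\[
u_{bc}:=\frac{M_{(b,c)}}{p_bp_c}\in\mathcal P_{\chi_{bc}},\quad\chi_{bc}:=\frac{p_{b+c}}{p_bp_c}\quad(b<c);\qquad\quad v_a:=\frac{L_a}{p_a^p}\in\mathcal P_1\quad(a\text{ coprime}).
\]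
The Frobenius map sends $\mathcal P_\chi$ to $\mathcal P_{\chi^p}$, and $u_{bc}^p=u_{pb,pc}$, $\chi_{bc}^p=\chi_{pb,pc}$. The next lemma is the arithmetic behind the bound $n^{Q_{n,p}}_{\lambda,\mu}\le1$; its first claim says that merging two unequal parts never produces a loop.

\begin{lemma}\label{lem:chi}
Let $b<c$. Then $\chi_{bc}\ne1$, and $\chi_{bc}=\chi_{b'c'}$ with $b'<c'$ implies $(b,c)=(b',c')$.
\end{lemma}

\begin{proof}
We recover the unordered pair $\{b,c\}$ from $\chi_{bc}$. Write its elements as $rp^i$ and $sp^j$, and $b+c=tp^k$, with $r,s,t$ coprime. Then $\chi_{bc}^{-1}=p_r^{p^i}p_s^{p^j}p_t^{-p^k}$. After cancellation there are three cases.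
\begin{itemize}
\item[($\alpha$)] $r,s,t$ are distinct. Three variables occur, and the positive part $p_r^{p^i}p_s^{p^j}$ determines $\{b,c\}$.
\item[($\beta$)] $r=s$. Then $i\ne j$ and $t=r(1+p^{|i-j|})\ne r$. The positive part is $p_r^{p^i+p^j}$ and the negative part is $p_t^{p^k}$. The base-$p$ digits of $p^i+p^j$ determine $\{i,j\}$.
\item[($\gamma$)] $r\ne s$ and $t\in\{r,s\}$; name the elements so that $t=r$. Then $rp^k=b+c>rp^i$, so $k>i$. The positive part $p_s^{p^j}$ determines $sp^j$. The negative part is $p_r^{p^k-p^i}$, and the $p$-adic valuation of its exponent is $i$, which determines $rp^i$.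
\end{itemize}
In no case is $\chi_{bc}$ trivial. The case can be read off from $\chi_{bc}$: the number of variables separates ($\alpha$) from the others, and the positive exponent is a power of $p$ in ($\gamma$) but not in ($\beta$), where it has two nonzero digits.
\end{proof}

\begin{proposition}\label{prop:class}
Let $\chi\in\Gamma$.
\begin{itemize}
\item[(a)] If $\chi\ne1$, then $\mathcal P_\chi$ is spanned by $1-\chi$ and the $u_{bc}$ ($b<c$) with $\chi_{bc}=\chi$, of which there is at most one.
\item[(b)] $\mathcal P_1$ is spanned by the elements $v_a^{p^i}$ with $a$ coprime and $i\ge0$.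
\end{itemize}
\end{proposition}

The proof occupies Sections~\ref{sec:first}--\ref{sec:class}. The theorem follows by asking which of these elements become polynomial after multiplication by $p_\lambda$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\chi=p_\mu/p_\lambda$, an element of degree $0$. Dividing the equation in \eqref{eq:ext} by $p_\lambda\otimes p_\lambda$ shows that $f\mapsto f/p_\lambda$ identifies $P_{\mu,\lambda}$ with the set of $u\in\mathcal P_\chi$ that are homogeneous of degree $0$ and satisfy $p_\lambda u\in S$. All spanning elements of $\mathcal P_\chi$ in Proposition~\ref{prop:class} have degree $0$, so $P_{\mu,\lambda}=p_\lambda\mathcal P_\chi\cap S$.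

\emph{Loops.} Here $\chi=1$ and $\mathrm{Ext}^1(M_{\lambda,F},M_{\lambda,F})\cong P_{\lambda,\lambda}$. By Proposition~\ref{prop:class}(b), $p_\lambda\mathcal P_1$ is spanned by the elements $L_a^{p^i}\cdot p_\lambda\,p_a^{-p^{i+1}}$. Since $L_a\in\Sigma$, these are distinct Laurent monomials in the polynomial generators of $S$. A combination of them lies in $S$ exactly when each monomial that occurs has nonnegative exponents, that is, satisfies $N_a(\lambda)\ge p^{i+1}$. Thus
\[
n^{Q_{n,p}}_{\lambda,\lambda}=\#\{(a,i):\ a\text{ coprime},\ i\ge0,\ p^{i+1}\le N_a(\lambda)\}.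
\]
For fixed $a$ the number of admissible $i$ is the position of the highest nonzero base-$p$ digit of $N_a(\lambda)$, or $0$ if $N_a(\lambda)=0$. As $\lambda$ is $p$-regular, the digits are the multiplicities of the parts $ap^k$, so this position is $\max\{k:ap^k\text{ is a part of }\lambda\}$. The sum is positive exactly when some part $ap^k$ has $k\ge1$. This proves (1).

\emph{Arrows.} Let $\lambda\ne\mu$. Then $\chi\ne1$ by \eqref{eq:sim}, and $p_\lambda\mathcal P_\chi$ is spanned by $p_\lambda-p_\mu\in S$ and, if there is a pair $b<c$ with $\chi_{bc}=\chi$, by $p_\lambda u_{bc}$ for this unique pair. So $n^{Q_{n,p}}_{\lambda,\mu}\le1$ by \eqref{eq:ext}. Write $(b,c)=(p^ib_0,p^ic_0)$ with $(b_0,c_0)$ reduced. Then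
\[
p_\lambda u_{bc}=M_{(b_0,c_0)}^{p^i}\cdot\frac{p_\lambda}{p_bp_c}
\]
is a Laurent monomial that involves the generator $M_{(b_0,c_0)}\in\Sigma$. It is not a multiple of $p_\lambda-p_\mu$, and it lies in $S$ if and only if $p_\lambda/(p_bp_c)\in\Gamma^+$. Hence (a) is equivalent to
\begin{itemize}
\item[(b$'$)] there are $b<c$ with $\chi_{bc}=p_\mu/p_\lambda$ and $p_\lambda/(p_bp_c)\in\Gamma^+$.
\end{itemize}
If (b$'$) holds, let $\nu$ be the partition with coprime parts such that $p_\nu=p_\lambda/(p_bp_c)$. Then $p_\lambda=p_bp_cp_\nu$ and $p_\mu=\chi_{bc}p_\lambda=p_{b+c}p_\nu$, which is (b) by \eqref{eq:sim}. Conversely, (b) gives these two equations and hence (b$'$). So (a) and (b) are equivalent, and $\{b,c\}$ is unique by Lemma~\ref{lem:chi}.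

If (b) holds, Lemma~\ref{lem:merge} over $K$ gives an arrow $\delta\to\gamma$ of $Q_{n,\infty}$ with $\delta=\{b,c\}\cup\nu\sim_p\lambda$ and $\gamma=\{b+c\}\cup\nu\sim_p\mu$, which is (c). If (c) holds, then $n^{Q_{n,p}}_{\lambda,\mu}\ge1$ by Lemma~\ref{lem:field}, which gives (a). This proves (2). Parts (i) and (ii) of the conjecture are contained in (1) and (2).
\end{proof}

\begin{remark}
The positivity condition in (b$'$) does not follow from the first condition. For $p=2$ we have $\chi_{13}=p_4/(p_1p_3)=p_1^3/p_3=p_{(2,1)}/p_{(3)}$, but $p_3/(p_1p_3)\notin\Gamma^+$, so $Q_{3,2}$ has no arrow $(3)\to(2,1)$. After adding a part $1$ the condition holds, and we find the arrow $(3,1)\to(4)$ of Example~\ref{ex:four}.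
\end{remark}

\begin{remark}
Parallel arrows do collapse. For $p=2$, $n=5$, Lemma~\ref{lem:merge} gives the arrows $(2,2,1)\to(3,2)$ and $(2,1,1,1)\to(3,1,1)$ of $Q_{5,\infty}$, represented by $M_{12}\,p_2$ and $M_{12}\,p_1^2$. Both join the class of $(4,1)$ to the class of $(3,2)$, and the two representatives coincide modulo $2$.
\end{remark}

\begin{remark}
For a prime $p>n$ every partition of $n$ is $p$-regular with coprime parts, and $\sim_p$ is equality. Theorem~\ref{thm:main} then says that $Q_{n,\infty}$ has an arrow $\delta\to\gamma$, $\delta\ne\gamma$, exactly when $\gamma$ arises from $\delta$ by merging two unequal parts. Lemma~\ref{lem:field} gives $n^{Q_{n,\infty}}_{\delta,\gamma}\le n^{Q_{n,p}}_{\delta,\gamma}\le1$, which is Schocker's bound, and $\dim P^K_{\delta,\delta}\le\dim P^F_{\delta,\delta}=0$, so $Q_{n,\infty}$ has no loops.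
\end{remark}

\section{The first-order part of a twisted primitive}\label{sec:first}

The following analogy guides the proof of Proposition~\ref{prop:class}; it is not used formally. Think of $S'$ as a ring of functions on a group with unit $\varepsilon$ and multiplication $\Delta$, and of a twisted primitive as an additive character. The differential of an additive character at the unit kills commutators and $p$-th powers of tangent vectors, and a character with zero differential is a $p$-th power. Here the tangent vectors are given by the elements of $\mathfrak u$. In this section we define the differential and find the relations that it satisfies. This requires products in $A_n$ of elements built from $\mathfrak u$, which we compute with two rules relating $*$ to concatenation and to $\Delta_B$. Write $\Delta_Bk=\sum k_{(1)}\otimes k_{(2)}$.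

\begin{lemma}\label{lem:rules}
For $g,g',k\in B$,
\begin{itemize}
\item[(P1)] $(gg')*k=\sum(g*k_{(1)})(g'*k_{(2)})$;
\item[(P2)] $\Delta_B(g*k)=\sum(g_{(1)}*k_{(1)})\otimes(g_{(2)}*k_{(2)})$.
\end{itemize}
In particular, if $y\in\mathrm{Prim}_j$ and $k\in B_j$, then $y*k\in\mathrm{Prim}_j$.
\end{lemma}

\begin{proof}
For (P1) take $g=H_q$, $g'=H_{q'}$, $k=H_r$. A matrix whose row sums are $q$ followed by $q'$ and whose column sums are $r$ splits into an upper part $N'$ and a lower part $N''$, with column sums weak compositions $r',r''$ such that $r'+r''=r$, and its reading is the concatenation of the two readings. Zero columns do not affect \eqref{eq:star}, so summing over all matrices gives $\sum_{r'+r''=r}(H_q*H_{r'})(H_{q'}*H_{r''})$. For (P2) pair with $f\otimes f'$. By \eqref{eq:dualprod}, used first in $B$ and then in both tensor factors,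
\[
\langle ff',g*k\rangle=\langle\Delta f\cdot\Delta f',g\otimes k\rangle=\sum\langle\Delta f,g_{(1)}\otimes k_{(1)}\rangle\langle\Delta f',g_{(2)}\otimes k_{(2)}\rangle=\sum\langle f,g_{(1)}*k_{(1)}\rangle\langle f',g_{(2)}*k_{(2)}\rangle .
\]
If $g=y$ is primitive, (P2) gives $\sum(y*k_{(1)})\otimes(1*k_{(2)})+\sum(1*k_{(1)})\otimes(y*k_{(2)})$, and by degrees only $(y*k)\otimes1+1\otimes(y*k)$ survives.
\end{proof}

For $z\in\mathfrak u_j$ put $a_z^{(n)}=H_{n-j}z\in A_n$. Multiplying $\Delta_BH_{n-j}$ by $z\otimes1+1\otimes z$ gives
\begin{equation}\label{eq:Deltaa}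
\Delta_Ba_z^{(n)}=\sum_{m=0}^n\bigl(a_z^{(m)}\otimes H_{n-m}+H_m\otimes a_z^{(n-m)}\bigr).
\end{equation}
This formula produces a derivation on each side of the duality.

\subsection*{Derivations of $B$}
Define $D_z\colon B\to B$ by $D_z(g)=g*a_z^{(n)}$ for $g\in B_n$. By (P1), \eqref{eq:Deltaa} and $g*H_n=g$, the map $D_z$ is a derivation for the concatenation product, and
\begin{equation}\label{eq:Dz}
D_z(H_a)=H_{a-j}z\qquad(a\in\mathbb Z).
\end{equation}
So $D_z$ preserves the degree, kills $H_a$ for $a<j$, and maps $B^{\ge k}$ into $B^{\ge k+1}$.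

\begin{lemma}\label{lem:rel}
Let $y\in\mathfrak u_i$, $z\in\mathfrak u_j$ with $i\le j$. Then $[y,z]\in\mathfrak u_{i+j}$, $D_y(z)\in\mathfrak u_j$, and in $A_n$, with $a_y=a_y^{(n)}$ and $a_z=a_z^{(n)}$,
\[
a_z*a_y-a_y*a_z=H_{n-i-j}[y,z]+H_{n-j}D_y(z),\qquad a_z^{*p}=H_{n-pj}z^p .
\]
\end{lemma}

\begin{proof}
The element $D_y(z)=z*a_y^{(j)}$ is primitive by Lemma~\ref{lem:rules} and lies in $B^{\ge3}$. Since $y$ and $z$ lie in $B^{\ge2}$ and have degree at most $j$, they involve only $H_a$ with $a<j$, so $D_z(y)=D_z(z)=0$. Hence
\[
a_y*a_z=D_z(H_{n-i}y)=H_{n-i-j}zy,\qquad a_z*a_y=D_y(H_{n-j}z)=H_{n-i-j}yz+H_{n-j}D_y(z),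
\]
and $D_z(H_{n-kj}z^k)=H_{n-(k+1)j}z^{k+1}$, so that $a_z^{*k}=H_{n-kj}z^k$ for all $k\ge1$.
\end{proof}

Let $\mathfrak m\subset\mathfrak u$ be the span of all elements $[y,z]+D_y(z)$ with $y\in\mathfrak u_i$, $z\in\mathfrak u_j$, $i\le j$, and all $z^p$ with $z\in\mathfrak u_j$. The first kind of generator is not homogeneous: it has components in degrees $i+j$ and $j$.

\subsection*{Derivations of $S'$ at $\varepsilon$}
For $y\in\mathfrak u_j$ define $\partial_y\colon S\to F$ by $\partial_y(f)=\langle f,a_y^{(n)}\rangle$ for $f\in S_n$, and extend linearly in $f\in S$ and in $y\in\mathfrak u$. By \eqref{eq:dualprod} and \eqref{eq:Deltaa},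
\[
\partial_y(fg)=\partial_y(f)\varepsilon(g)+\varepsilon(f)\partial_y(g).
\]
Equivalently, $f\mapsto\varepsilon(f)+t\,\partial_y(f)$ is a ring homomorphism $S\to F[t]/(t^2)$. It sends $p_m$ to a unit, so $\partial_y$ extends to $S'$ with the same rule. Since $a_y^{(m)}\in B^{\ge2}$, we have $\partial_y(p_m)=0$. Therefore
\begin{equation}\label{eq:invisible}
\partial_y(\gamma)=0,\qquad\partial_y(\gamma g)=\partial_y(g)\qquad(\gamma\in\Gamma,\ g\in S',\ y\in\mathfrak u).
\end{equation}
This is the reason for working with $\mathfrak u$ and not with all primitives. For $u\in S'$ the \emph{first-order part} of $u$ is the linear functional $\theta_u\colon\mathfrak u\to F$, $\theta_u(y)=\partial_y(u)$.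

\begin{lemma}\label{lem:theta}
If $u\in\mathcal P_\chi$ for some $\chi\in\Gamma$, then $\theta_u$ vanishes on $\mathfrak m$ and on $\mathfrak u_j$ for all large $j$.
\end{lemma}

\begin{proof}
Let $y\in\mathfrak u_i$, $z\in\mathfrak u_j$, $i\le j$. Since $\partial_y,\partial_z$ kill $\chi$ and $1$, both $\partial_y\otimes\partial_z$ and $\partial_z\otimes\partial_y$ kill $\Delta u=\chi\otimes u+u\otimes1$. The iterated coproduct into $p$ tensor factors is $\Delta^{(p-1)}u=\sum_{l=0}^{p-1}\chi^{\otimes l}\otimes u\otimes1^{\otimes(p-1-l)}$; every term has a factor $\chi$ or $1$, so $\partial_z^{\otimes p}$ kills it. Choose $\gamma\in\Gamma^+$ with $f=\gamma u\in S$, and write $f=\sum_nf_n$ with $f_n\in S_n$. Passing from $u$ to $f$ multiplies $\Delta u$ by $\gamma\otimes\gamma$ and $\Delta^{(p-1)}u$ by $\gamma^{\otimes p}$. By \eqref{eq:invisible}, applied in each tensor factor, the three values above remain $0$, and $\theta_u=\theta_f$. As $\Delta$ is the transpose of $*$, Lemma~\ref{lem:rel} gives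
\[
0=\sum_n\bigl\langle f_n,\ a_z^{(n)}*a_y^{(n)}-a_y^{(n)}*a_z^{(n)}\bigr\rangle=\sum_n\bigl\langle f_n,\ H_{n-i-j}[y,z]+H_{n-j}D_y(z)\bigr\rangle=\theta_u\bigl([y,z]+D_y(z)\bigr),
\]
and $0=\sum_n\langle f_n,(a_z^{(n)})^{*p}\rangle=\theta_u(z^p)$. Finally $\theta_f(\mathfrak u_j)=0$ as soon as $j$ exceeds all degrees occurring in $f$, because $a_z^{(n)}=0$ for $n<j$.
\end{proof}

\begin{lemma}\label{lem:values}
For reduced pairs $(b,c)$, $(b',c')$ and coprime $a,a'$,
\[
\theta_{u_{b'c'}}(y_{bc})=\delta_{(b,c),(b',c')},\qquad\theta_{u_{bc}}(\Psi_a^p)=0,\qquad\theta_{v_{a'}}(\Psi_a^p)=-\delta_{aa'} .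
\]
\end{lemma}

\begin{proof}
By \eqref{eq:invisible} each value has the form $\langle f,H_{n-j}y\rangle$, where $f\in S_n$ is the numerator $M_{(b',c')}$, $M_{(b,c)}$ or $L_{a'}$ and $y\in\mathfrak u_j$. It is $0$ if $n<j$, and it is given by \eqref{eq:pairings} if $n=j$. If $n>j$, then $H_{n-j}y$ lies in $B^{\ge3}$ in the first two cases and in $B^{\ge p+1}$ in the third, and $f$ vanishes there.
\end{proof}

\section{A lemma on free Lie algebras}\label{sec:lie}

We now show that a functional as in Lemma~\ref{lem:theta} is determined by its values on the $y_{bc}$ and the $\Psi_a^p$. On leading terms, $D_{y_{bc}}$ substitutes $[h_b,h_c]$ for $h_{b+c}$, as in Example~\ref{ex:four}. So the question is whether every Lie element of length $\ge3$ arises from a shorter element by such a substitution. The difficulty is that only elements of $\mathfrak k$ lift to $\mathfrak u$: the pair $b,c$ and the shorter element must each contain a coprime letter.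

For $b\ne c$ let $d_{bc}$ be the derivation of $T$ with $h_{b+c}\mapsto[h_b,h_c]$ that kills all other letters. It is also a derivation for commutators. Inside brackets we write $a$ for the letter $h_a$, so $a+b$ stands for $h_{a+b}$, and we use right-normed brackets
\[
[a_1,\dots,a_r,v]=[a_1,[a_2,\dots,[a_r,v]\dots]].
\]
For any letter $x$ of a content $\sigma$, \emph{the space $\mathrm{Lie}_\sigma$ is spanned by the right-normed brackets of letters with innermost letter $x$}. Indeed, a bracket monomial of length $>1$ is $\pm[u,v]$ with $x$ occurring in $v$. By induction $v$ is a combination of such brackets, and $\mathrm{ad}\,u$ is a noncommutative polynomial in the operators $\mathrm{ad}\,h_a$, because $\mathrm{ad}[u_1,u_2]=[\mathrm{ad}\,u_1,\mathrm{ad}\,u_2]$.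

\begin{lemma}\label{lem:lie}
Let $\sigma$ be a content of length $k\ge3$ that contains a coprime letter. Let $E_\sigma$ be the span of all $d_{bc}(\bar z)$, where $b\ne c$ are letters of $\sigma$, not both divisible by $p$, and $\bar z\in\mathfrak k$ has content $(\sigma\setminus\{b,c\})\cup\{b+c\}$. Then $\mathrm{Lie}_\sigma\subset E_\sigma$.
\end{lemma}

It matters that $\bar z$ may be taken in $\mathfrak k$ and not only in $\mathrm{Lie}$. Let $p=2$ and $\sigma=\{1,2,3\}$, so $\dim\mathrm{Lie}_\sigma=2$. Merging $2,3$ gives $d_{23}[1,5]=[1,2,3]$. Merging $1,3$ leads to the content $\{2,4\}$, which is excluded. Merging $1,2$ leads to $\{3,3\}$, where $\mathrm{Lie}$ vanishes, but $h_3^2\in\mathfrak k$ and $d_{21}(h_3^2)=[3,2,1]$ supplies the missing element.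

\begin{proof}
Let $x$ be the largest letter of $\sigma$. It suffices to treat $w=[a_1,\dots,a_{k-1},x]$ of content $\sigma$. Every $\bar z$ below has the content required in the definition of $E_\sigma$.

\medskip\noindent
\emph{Observation (O).} If $a_{k-1}=x$, then $w=0$. Otherwise $a_{k-1}+x$ exceeds all letters of $\sigma$, so $w=d_{a_{k-1},x}[a_1,\dots,a_{k-2},a_{k-1}+x]$. Hence $w\in E_\sigma$ provided that (1) $a_{k-1}$ and $x$ are not both divisible by $p$, and (2) one of $a_1,\dots,a_{k-2},a_{k-1}+x$ is coprime.

\medskip\noindent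
\emph{Case I: $x$ is coprime.} Condition (1) holds. Suppose that (2) fails. Then $a_1,\dots,a_{k-2}$ are divisible by $p$ and $p\mid b+x$ for $b:=a_{k-1}$, so $b$ is coprime. Put $a=a_{k-2}$, which exists since $k\ge3$. The Jacobi identity gives $[a,[b,x]]=[b,[a,x]]-[x,[a,b]]$, so
\[
w=[a_1,\dots,a_{k-3},b,a,x]-w',\qquad w'=[a_1,\dots,a_{k-3},x,[a,b]].
\]
The first term lies in $E_\sigma$ by (O), since $x$ and $a+x$ are coprime. For $w'$ put $i=a+b$. It is coprime, hence different from $a_1,\dots,a_{k-3}$, and $a\ne b$ because $p\mid a$. If $i\ne x$, then $w'=d_{ab}[a_1,\dots,a_{k-3},x,i]\in E_\sigma$. If $i=x$, then $0\equiv b+x\equiv2b\pmod p$, so $p=2$. The element $\bar z=[a_1,\dots,a_{k-3},h_x^2]$ is then primitive and its content contains the coprime letter $x$, so $\bar z\in\mathfrak k$. We have $d_{ab}(h_x^2)=[a,b]h_x+h_x[a,b]=[x,[a,b]]$ in characteristic $2$, and $d_{ab}$ kills $h_{a_1},\dots,h_{a_{k-3}}$. So $w'=d_{ab}\bar z\in E_\sigma$.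

\medskip\noindent
\emph{Case II: $p\mid x$.} Some $a_l$ is coprime. Let $t$ be the largest index with $c:=a_t$ coprime; we call $c$ the \emph{nearest} coprime letter of $w$. If $t=k-1$, then (O) applies, since $c$ and $c+x$ are coprime. In general we move $c$ toward $x$, and we argue by downward induction on the value of the nearest coprime letter, which is bounded by $x$. Since $\mathrm{ad}\,h_c$ is a derivation,
\[
[c,a_{t+1},\dots,a_{k-1},x]=[a_{t+1},\dots,a_{k-1},c,x]+\sum_{l=t+1}^{k-1}\bigl[a_{t+1},\dots,a_{l-1},[[c,a_l],[a_{l+1},\dots,a_{k-1},x]]\bigr].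
\]
Prefix every term by $a_1,\dots,a_{t-1}$, and call the results $w=w_0+\sum_lw_l$. The term $w_0$ has $c$ next to $x$, so it lies in $E_\sigma$. For $w_l$ put $i=c+a_l$. As $p\mid a_l$, the letter $i$ is coprime, $i>c$, and $c\ne a_l$. Let
\[
\bar z=[a_1,\dots,a_{t-1},a_{t+1},\dots,a_{l-1},i,a_{l+1},\dots,a_{k-1},x]\in\mathfrak k .
\]
The letters $a_{t+1},\dots,a_{k-1},x$ are divisible by $p$, so apart from the displayed place the letter $i$ can occur in $\bar z$ only as some $a_m$ with $m<t$. Hence $d_{c,a_l}\bar z$ is $w_l$ plus, for each $m<t$ with $a_m=i$, the bracket obtained from $\bar z$ by replacing $a_m$ by $[c,a_l]$. Expanding $[[c,a_l],v]=[c,a_l,v]-[a_l,c,v]$ writes each extra term as a difference of two right-normed brackets of content $\sigma$ with innermost letter $x$. Their nearest coprime letter is the displayed $i>c$, so they lie in $E_\sigma$ by induction. Hence $w_l\in E_\sigma$ for all $l$, and $w\in E_\sigma$.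
\end{proof}

\begin{proposition}\label{prop:vanish}
Let $\theta\colon\mathfrak u\to F$ be a linear functional that vanishes on $\mathfrak m$, on all $y_{bc}$ with $(b,c)$ reduced, on all $\Psi_a^p$ with $a$ coprime, and on $\mathfrak u_j$ for all $j>j_0$. Then $\theta=0$.
\end{proposition}

\begin{proof}
We show $\theta(\mathfrak u^{\ge k})=0$ by descending induction on $k\ge2$. For $k>j_0$ this holds because length is at most degree. (The hypothesis on large $j$ serves to start this induction; the relation $[y,z]+D_y(z)\in\mathfrak m$ expresses $\theta$ in degree $j$ through $\theta$ in the larger degree $i+j$.) Assume $\theta(\mathfrak u^{\ge k+1})=0$. The class in length $k$ of an element of $\mathfrak u_j\cap B^{\ge k}$ lies in $\mathfrak k_j$. So it suffices to find, for each member of a spanning set of the length-$k$ part of $\mathfrak k_j$, a lift in $\mathfrak u_j\cap B^{\ge k}$ that is killed by $\theta$. By Lemma~\ref{lem:R} this part is spanned by the spaces $\mathrm{Lie}_\sigma$, with $\sigma$ of degree $j$ and length $k$ containing a coprime letter, and by the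 $p$-th powers $\bar z^{\,p}$ of content-homogeneous $\bar z\in\mathfrak k_{j/p}$ of length $k/p$.
\begin{itemize}
\item \emph{$\bar z^{\,p}$ with $\bar z$ of length $\ge2$.} Lift $\bar z$ to $z\in\mathfrak u_{j/p}$ by Lemma~\ref{lem:prim}. Then $z^p\in\mathfrak m$ is a lift of $\bar z^{\,p}$.
\item \emph{$\bar z^{\,p}$ with $\bar z$ of length $1$.} Then $\bar z$ is a multiple of $h_a$ with $a$ coprime, and $\Psi_a^p$ lifts $h_a^p$.
\item \emph{$\mathrm{Lie}_\sigma$ with $k=2$.} It is $0$ or is spanned by $[h_b,h_c]$ with $(b,c)$ reduced, which lifts to $y_{bc}$.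
\item \emph{$\mathrm{Lie}_\sigma$ with $k\ge3$.} By Lemma~\ref{lem:lie} it is enough to lift $d_{bc}(\bar z)$, and we may take $b<c$ since $d_{cb}=-d_{bc}$. Here $\bar z\in\mathfrak k_j$ has length $k-1\ge2$ and its content contains $i=b+c$, so $i<j$. Let $y=y_{bc}\in\mathfrak u_i$ and let $z\in\mathfrak u_j\cap B^{\ge k-1}$ be a lift of $\bar z$. By \eqref{eq:Dz}, $D_y(H_i)=y\equiv[H_b,H_c]$ modulo $B^{\ge3}$, $D_y(H_a)\in B^{\ge3}$ for $a>i$, and $D_y(H_a)=0$ for $a<i$. So $D_y(z)\in\mathfrak u_j\cap B^{\ge k}$ has class $d_{bc}(\bar z)$ in length $k$. Moreover $[y,z]\in\mathfrak u^{\ge k+1}$ and $[y,z]+D_y(z)\in\mathfrak m$, so $\theta(D_y(z))=-\theta([y,z])=0$.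
\end{itemize}
Thus every element of $\mathfrak u_j\cap B^{\ge k}$ is congruent modulo $\mathfrak u^{\ge k+1}$ to an element of $\ker\theta$, and $\theta(\mathfrak u^{\ge k})=0$. For $k=2$ this is the claim.
\end{proof}

\section{Invariant derivations and Frobenius descent}\label{sec:class}

The functional $\partial_y$ sees only the point $\varepsilon$. To draw a global conclusion from $\theta_u=0$ we spread it out with the coproduct. For $y\in\mathfrak u$ put
\[
\partial^{\mathrm L}_y=(\partial_y\otimes\mathrm{id})\Delta,\qquad\partial^{\mathrm R}_y=(\mathrm{id}\otimes\partial_y)\Delta .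
\]
Since $\Delta$ is multiplicative and $(\varepsilon\otimes\mathrm{id})\Delta=\mathrm{id}=(\mathrm{id}\otimes\varepsilon)\Delta$, the product rule for $\partial_y$ makes these maps derivations of $S'$, and they kill $\Gamma$ by \eqref{eq:invisible}. On a twisted primitive they are explicit:
\begin{equation}\label{eq:LR}
\partial^{\mathrm L}_yv=\theta_v(y)\cdot1,\qquad\partial^{\mathrm R}_yv=\theta_v(y)\,\chi'\qquad(v\in\mathcal P_{\chi'}).
\end{equation}
So the left derivation forgets the twist and the right derivation records it. The next lemma says that the left derivations span all directions $\partial/\partial s$, $s\in\Sigma$.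

\begin{lemma}\label{lem:W}
Let $W=F[p_m^{\pm1}][s^p:s\in\Sigma]\subset S'$. If $w\in S'$ and $\partial^{\mathrm L}_yw=0$ for all $y\in\mathfrak u$, then $w\in W$. Conversely, every $\partial^{\mathrm R}_y$, $y\in\mathfrak u$, kills $W$.
\end{lemma}

\begin{proof}
A derivation that kills $\Gamma$ kills $W$, since it kills $p$-th powers. This is the second statement.

Let $y\in\mathfrak u_j$ and $s\in\Sigma_d$. If $d<j$, then $\partial^{\mathrm L}_y(s)=0$, because $\Delta s\in S_d\otimes S_d$ and $\partial_y(S_d)=0$. If $d=j$, then $\langle\partial^{\mathrm L}_y(s),k\rangle=\langle s,y*k\rangle$ for $k\in B_j$, that is,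
\begin{equation}\label{eq:Lys}
\partial^{\mathrm L}_y(s)=\sum_{q\models j}\langle s,y*H_q\rangle M_q .
\end{equation}
Let $(y_\alpha)$ be the basis of $\mathfrak u_j$ dual to $\Sigma_j=(s_\alpha)$. We claim that the matrix $\bigl(\partial^{\mathrm L}_{y_\beta}(s_\alpha)\bigr)_{\alpha,\beta}$ is invertible over $S'$.

Consider $H_r*H_q$ for $r,q\models j$. Every row of a matrix $N$ in \eqref{eq:star} has a nonzero entry, so $\mathrm{read}(N)$ has length $\ge\ell(r)$, with equality exactly when each row has a single nonzero entry. In that case $\mathrm{read}(N)=r$, and the number of such $N$ is the coefficient $\langle p_r,H_q\rangle$ of $x_1^{q_1}x_2^{q_2}\cdots$ in $p_r$. Thus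
\begin{equation}\label{eq:triang}
H_r*H_q\equiv\langle p_r,H_q\rangle\,H_r\pmod{B^{\ge\ell(r)+1}} .
\end{equation}
By Lemma~\ref{lem:rules} and \eqref{eq:triang}, $y*H_q\in\mathfrak u_j$ for $y\in\mathfrak u_j$. So $\rho(y)=\sum_q(y*H_q)\otimes M_q$ defines an $S'$-linear endomorphism $\rho$ of $\mathfrak u_j\otimes S'$, and by \eqref{eq:Lys} its matrix in the basis $(y_\alpha)$ is the matrix in question. Now choose another basis of $\mathfrak u_j$, consisting of lifts of a content-homogeneous basis of $\mathrm{gr}\,\mathfrak u_j$, ordered by length; this is possible because $\mathrm{gr}\,\mathfrak u_j\subset\mathfrak k_j$ is graded by content. If $y$ is a member of it whose leading term has content $\sigma$ and length $k$, then \eqref{eq:triang} gives $y*H_q-\langle p_\sigma,H_q\rangle y\in\mathfrak u_j\cap B^{\ge k+1}$, where $p_\sigma=\prod_{a\in\sigma}p_a$. Hence $\rho(y)\in y\otimes p_\sigma+(\mathfrak u_j\cap B^{\ge k+1})\otimes S'$. In this basis the matrix of $\rho$ is triangular with diagonal entries $p_\sigma\in\Gamma$, which are units. The claim follows.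

Let $w$ be killed by all $\partial^{\mathrm L}_y$, and suppose that $\partial w/\partial s\ne0$ for some $s\in\Sigma$. Let $j$ be the largest degree of such an $s$. For $y\in\mathfrak u_j$ the chain rule gives $0=\partial^{\mathrm L}_yw=\sum_{s\in\Sigma_j}\partial^{\mathrm L}_y(s)\,\partial w/\partial s$, since generators of smaller degree are killed by $\partial^{\mathrm L}_y$ and those of larger degree have $\partial w/\partial s=0$. By the claim $\partial w/\partial s=0$ for all $s\in\Sigma_j$, a contradiction. So all $\partial w/\partial s$ vanish, which means that each $s$ occurs in $w$ only with exponents divisible by $p$.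
\end{proof}

An element of $W$ is a $p$-th power up to the exponents of the $p_m$ modulo $p$. For a twisted primitive these exponents are forced.

\begin{lemma}\label{lem:descent}
Let $w\in\mathcal P_\chi\cap W$. If $\chi\notin\Gamma^p$, then $w\in F(1-\chi)$. If $\chi=\psi^p$ with $\psi\in\Gamma$, then $w=w_0^p$ with $w_0\in\mathcal P_\psi$.
\end{lemma}

\begin{proof}
Since $F=\mathbb F_p$, the set of $p$-th powers in $S'$ is the subring $\Phi=F[p_m^{\pm p}][s^p:s\in\Sigma]$, and $p$-th powers in $S'\otimes S'$ lie in $\Phi\otimes\Phi$. For a finitely supported vector $e=(e_m)$ with entries in $\{0,\dots,p-1\}$, indexed by the coprime $m$, let $\pi_e=\prod_mp_m^{e_m}$. Then $W=\bigoplus_e\pi_e\Phi$ and $W\otimes W=\bigoplus_{e,e'}(\pi_e\otimes\pi_{e'})(\Phi\otimes\Phi)$. Write $w=\sum_e\pi_ew_e^p$ with $w_e\in S'$, and $\chi=\pi_{\bar e}\psi^p$ with $\psi\in\Gamma$; thus $\bar e=0$ if and only if $\chi\in\Gamma^p$. The equation $\Delta w=\chi\otimes w+w\otimes1$ reads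
\[
\sum_e(\pi_e\otimes\pi_e)(\Delta w_e)^p=\sum_e(\pi_{\bar e}\otimes\pi_e)(\psi^p\otimes w_e^p)+\sum_e(\pi_e\otimes1)(w_e^p\otimes1),
\]
and the three sums have components only in positions $(e,e)$, $(\bar e,e)$ and $(e,0)$, respectively.

Let $\bar e\ne0$. For $e\ne0,\bar e$ only the third sum contributes to position $(e,0)$, so $w_e=0$. Position $(\bar e,0)$ gives $\psi^p\otimes w_0^p+w_{\bar e}^p\otimes1=0$. Applying $\varepsilon\otimes\mathrm{id}$ shows that $w_0^p=\kappa\in F$, and then $\mathrm{id}\otimes\varepsilon$ gives $w_{\bar e}^p=-\kappa\psi^p$. So $w=\kappa(1-\chi)$.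

Let $\bar e=0$. For $e\ne0$ only the second sum contributes to position $(0,e)$, so $w_e=0$. Hence $w=w_0^p$ and $(\Delta w_0)^p=(\psi\otimes w_0+w_0\otimes1)^p$. The Frobenius map is injective on the domain $S'\otimes S'$, so $w_0\in\mathcal P_\psi$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:class}]
Let $u\in\mathcal P_\chi$. All sums below run over reduced pairs $(b,c)$ and coprime $a$.

\emph{Step 1: removing the first-order part.} Put
\[
c_a=-\theta_u(\Psi_a^p),\qquad c_{bc}=\theta_u(y_{bc})-\sum_ac_a\theta_{v_a}(y_{bc}),\qquad w=u-\sum c_{bc}u_{bc}-\sum c_av_a .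
\]
By the last part of Lemma~\ref{lem:theta}, applied to $u$ and then to the finitely many $v_a$ with $c_a\ne0$, almost all coefficients vanish. By Lemma~\ref{lem:values}, $\theta_w(\Psi_a^p)=\theta_u(\Psi_a^p)+c_a=0$ and $\theta_w(y_{bc})=0$. The element $w$ is a combination of twisted primitives, for possibly different twists, so $\theta_w$ kills $\mathfrak m$ and $\mathfrak u_j$ for large $j$ by Lemma~\ref{lem:theta}. Proposition~\ref{prop:vanish} gives $\theta_w=0$.

\emph{Step 2: only the twist $\chi$ occurs.} By \eqref{eq:LR}, $\partial^{\mathrm L}_yw=\theta_w(y)\cdot1=0$ for all $y\in\mathfrak u$. Lemma~\ref{lem:W} gives $w\in W$ and $\partial^{\mathrm R}_yw=0$. By \eqref{eq:LR}, the equations $\partial^{\mathrm R}_yw=0$ and $\theta_w(y)=0$ read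
\[
\chi\,\theta_u(y)=\sum c_{bc}\,\chi_{bc}\,\theta_{u_{bc}}(y)+\sum c_a\,\theta_{v_a}(y),\qquad\theta_u(y)=\sum c_{bc}\,\theta_{u_{bc}}(y)+\sum c_a\,\theta_{v_a}(y).
\]
Subtracting $\chi$ times the second from the first,
\[
0=\sum c_{bc}(\chi_{bc}-\chi)\,\theta_{u_{bc}}(y)+\sum c_a(1-\chi)\,\theta_{v_a}(y).
\]
For $y=\Psi_a^p$, Lemma~\ref{lem:values} gives $c_a(1-\chi)=0$. So the second sum vanishes term by term, and $y=y_{bc}$ gives $c_{bc}(\chi_{bc}-\chi)=0$. Thus $c_a\ne0$ forces $\chi=1$, and $c_{bc}\ne0$ forces $\chi_{bc}=\chi$. Every term subtracted from $u$ lies in $\mathcal P_\chi$, and $w\in\mathcal P_\chi\cap W$.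

\emph{Step 3: the case $\chi\ne1$.} All $c_a$ vanish, so it suffices to show that $w$ lies in the asserted span. Since $\Gamma$ is free abelian, there is a largest $i$ with $\chi\in\Gamma^{p^i}$, and we induct on $i$. If $i=0$, then $w\in F(1-\chi)$ by Lemma~\ref{lem:descent}. If $i>0$, then $\chi=\psi^p$ with $\psi\ne1$ and $w=w_0^p$ with $w_0\in\mathcal P_\psi$. By induction $w_0$ is a combination of $1-\psi$ and the $u_{b'c'}$ with $\chi_{b'c'}=\psi$. As the Frobenius map is $F$-linear, $w$ is a combination of $1-\chi$ and the $u_{pb',pc'}$, which have $\chi_{pb',pc'}=\chi$. By Lemma~\ref{lem:chi} at most one pair $b<c$ has $\chi_{bc}=\chi$. This proves (a).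

\emph{Step 4: the case $\chi=1$.} All $c_{bc}$ vanish because $\chi_{bc}\ne1$, and Lemma~\ref{lem:descent} gives $u=\sum c_av_a+w_0^p$ with $w_0\in\mathcal P_1$. The twist gives nothing to induct on, so we induct on the total degree $d$ of $u$ as a polynomial in $\Sigma$ over $F[p_m^{\pm1}]$; each $v_a$ has degree $1$. Suppose first that $u=\sum_\gamma\kappa_\gamma\gamma$ does not involve $\Sigma$. In $\sum\kappa_\gamma\,\gamma\otimes\gamma=\sum\kappa_\gamma(1\otimes\gamma+\gamma\otimes1)$ the coefficient of $\gamma\otimes\gamma$ gives $\kappa_\gamma=0$ for $\gamma\ne1$ and $\kappa_1=2\kappa_1$, so $u=0$. If $d\ge1$, then $w_0^p=u-\sum c_av_a$ has degree at most $d$, so $w_0$ is zero or has degree at most $d/p<d$. By induction $w_0$ is a combination of the $v_a^{p^i}$, hence so are $w_0^p$ and $u$. This proves (b).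
\end{proof}

With Proposition~\ref{prop:class} established, the proof of Theorem~\ref{thm:main} given in Section~\ref{sec:local} is complete.

\begin{thebibliography}{1}
\bibitem{EL} Karin Erdmann and Kay Jin Lim, \emph{The Representation Type of the Descent Algebras of Type $\mathbb{A}$}, arXiv:2407.06471 (2024).
\end{thebibliography}
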